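# Division rings additively generated by torsion units

## Torsion units and a commutativity guess

All rings are associative with identity.

**Definition.** A unit $u$ of a ring is a *torsion unit* if $u^n=1$ for some $n\ge 1$. A division ring $D$ has property **(T)** if each element of $D$ is a finite sum of torsion units.

The question, taken from M. H. Bien, P. V. Danchev, and M. Ramezan-Nassab, "Rings Additively Generated by Periodic Elements", arXiv:2311.06966 (2023), is this: *is every division ring with (T) a field?*

The first guess is yes. By Kaplansky's theorem, if every element $x$ of a division ring has a power $x^n$ ($n\geq 1$) in the center, then the division ring is a field. Consequently, a division ring all of whose nonzero elements are torsion units is a field. Property (T) replaces "every nonzero element is a torsion unit" by "the torsion units generate additively", and one may hope that this is still enough. Let us test the guess.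

*Fields.* Let $D$ be a field. If $D$ is algebraic over $\mathbb F_p$, each $d\ne 0$ lies in the finite field $\mathbb F_p(d)$, so it is a torsion unit, and $0=1+(-1)$; thus (T) holds. Conversely, if $D$ has characteristic $p$ and (T), each element is a sum of roots of unity, hence algebraic over $\mathbb F_p$. If $D$ has characteristic $0$, sums of roots of unity are algebraic integers, and $\frac12$ is not one, so (T) fails. The fields with (T) are therefore exactly the algebraic extensions of the fields $\mathbb F_p$. In characteristic $0$ the guess thus says that *no* division ring at all has (T).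

*Rational quaternions.* Let $u=\alpha_0+\alpha_1i+\alpha_2j+\alpha_3k$ be a torsion unit with rational coefficients. Its norm $u\bar u$ is a positive rational number, some power of which is $1$, so $u\bar u=1$ and $\bar u=u^{-1}$. Hence $2\alpha_0=u+u^{-1}$ is a sum of two roots of unity in the commutative field $\mathbb Q(u)$. It is a rational algebraic integer, so $2\alpha_0\in\mathbb Z$. Every sum of torsion units therefore has $2\alpha_0\in\mathbb Z$, and $\frac14$ is not such a sum. The ring fails (T), as the guess predicts.

## Reduced traces of torsion units

The quaternion computation used the linear map $u\mapsto u+\bar u$. It generalizes as follows. If $D$ is a division ring with center $F$ and $[D:F]=m^2<\infty$, then $D\otimes_F\overline F\cong M_m(\overline F)$, and $\mathrm{Trd}(d)$ is the trace of the matrix $d\otimes 1$. It lies in $F$ and is $F$-linear in $d$. For quaternions, $\mathrm{Trd}(u)=u+\bar u=2\alpha_0$. The map $\mathrm{Trd}:D\to F$ is not zero: otherwise, by linearity, the trace would vanish on all of $M_m(\overline F)$, but a diagonal matrix unit has trace $1$. Being $F$-linear and nonzero, it is surjective.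

**Theorem 1.** If $D$ has (T) and $[D:Z(D)]<\infty$ (equivalently, by Kaplansky's PI theorem, $D$ satisfies a polynomial identity), then $D$ is a field. It is then an algebraic extension of some $\mathbb F_p$; in particular characteristic $0$ is impossible.

*Proof.* Let $F=Z(D)$.

**Step 1: all of $F$ consists of sums of roots of unity.** If $u^n=1$, the matrix $u\otimes 1$ satisfies $x^n=1$, so its eigenvalues in $\overline F$ are roots of unity and $\mathrm{Trd}(u)$ is a sum of roots of unity in $\overline F$. By (T), every element of $\mathrm{Trd}(D)=F$ is such a sum.

**Step 2: characteristic $0$ is excluded.** Sums of roots of unity are algebraic integers, but $\frac12\in F$ is not.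

**Step 3: in characteristic $p$, every nonzero element is torsion.** By Step 1, $F$ is algebraic over $\mathbb F_p$. Each $d\in D^\times$ is algebraic over $F$, hence over $\mathbb F_p$, so $\mathbb F_p(d)$ is a finite field and $d$ is a torsion unit. By the consequence of Kaplansky's theorem recalled above, $D$ is a field, and it is algebraic over $\mathbb F_p$. $\blacksquare$

## Scalars that are commutators, and the possible centers

To extend this proof to infinite dimension one would want an additive map $\tau$ on $D$ with $\tau(xy)=\tau(yx)$ that is nonzero on the center. Such a map need not exist. Take the Weyl algebra $\mathbb Q\langle a,b\rangle/(ba-ab-1)$, which has a division ring of fractions by a classical theorem. There every rational number is a commutator, $q=(qb)a-a(qb)$, so $\tau$ kills all of $\mathbb Q$. This is the exact point at which the trace argument stops.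

A second line of attack goes a little further. Suppose a central element is a sum of two torsion units, $q=u+v$. Then $v=q-u$ commutes with $u$, everything happens in a commutative field, and integrality applies. With three summands, $q=u+v+w$, nothing forces $u,v,w$ to commute, and the argument has nothing to say.

One obstruction does survive without any finiteness. Say that a field $F$ *contains all roots of unity* if $x^n-1$ splits over $F$ for every $n\ge 1$. If the center of $D$ contains all roots of unity, every torsion unit of $D$ is central (the short proof comes below). It turns out that this is the only obstruction, so the guess is wrong. Here are the results.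

**Theorem 2.** For a field $F$ the following are equivalent:

(i) $F$ is the center of a noncommutative division ring with (T);

(ii) $F$ does not contain all roots of unity.

If (ii) holds, there is a noncommutative division ring $D$ with center $F$ such that every $a\in D$ transcendental over $F$ is a sum of two torsion units, every $a\in D\setminus F$ is a sum of three, and every $a\in F$ is a sum of four.

In particular ($F=\mathbb Q$ or $F=\mathbb F_p$) noncommutative division rings with (T) exist in every characteristic.

The last sentence follows because $x^4-1$ does not split over $\mathbb Q$, and a finite field cannot contain the infinitely many roots of unity of its algebraic closure.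

**Theorem 3.**
(a) For each prime $p$ there is a noncommutative division ring of characteristic $p$ in which every element is a sum of two torsion units.
(b) There is a noncommutative division ring with center $\mathbb Q$ in which every element is a sum of at most three torsion units. In no division ring of characteristic $0$ is every element a sum of at most two.

*Proof of Theorem 2, (i)⇒(ii).* Let $D$ have (T) and center $F$, and suppose $F$ contains all roots of unity. If $u^n=1$, then in the commutative field $F(u)$ we have $0=u^n-1=\prod_i(u-\zeta_i)$ with all $\zeta_i\in F$. So $u$ equals some $\zeta_i$ and lies in $F$. By (T), $D=F$ is commutative. $\blacksquare$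

## Coproducts and conjugating elements

The idea for the converse is this. Being a sum of two torsion units is invariant under conjugation. Two elements transcendental over a central field $F$ generate isomorphic fields over $F$, and a theorem of Cohn makes them conjugate in a larger division ring. So it is enough to write *one* transcendental element as a sum of two torsion units; every other transcendental element can then be made conjugate to it. Algebraic elements cannot be treated directly in this way, since conjugation preserves minimal polynomials over $F$. They will first be moved: subtract something so that the difference becomes transcendental.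

**Definition.** An *$F$-field* is a division ring containing the field $F$ in its center. (The real quaternions are an $\mathbb R$-field and a $\mathbb Q$-field, but not a $\mathbb C$-field.)

We use two theorems of P. M. Cohn: *The embedding of firs in skew fields*, Proc. London Math. Soc. (3) 23 (1971) 193–213, and *Skew Fields*, CUP 1995, Ch. 5.

**(C1) Coproducts.** If $K_1,K_2$ are $F$-fields, the coproduct of $F$-algebras $P=K_1*_FK_2$ embeds in a division ring. (The ring $P$ is a fir, and every fir has a universal field of fractions.) Classical normal form: if $\{1\}\cup B_i$ is an $F$-basis of $K_i$, then $1$ and all products $b_1\cdots b_m$ with factors alternately from $B_1$ and $B_2$ form an $F$-basis of $P$.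

For example, $\mathbb Q(i)*_{\mathbb Q}\mathbb Q(j)$ with $i^2=j^2=-1$ is $\mathbb Q\langle i,j\rangle/(i^2+1,j^2+1)$, with basis $1,i,j,ij,ji,iji,jij,\dots$; no relation links $i$ and $j$.

**(C2) HNN extensions** (*Skew Fields*, §5.5)**.** If $K$ is a division ring and $f:A\to B$ is an isomorphism between division subrings of $K$, there are a division ring $L\supseteq K$ and $t\in L^\times$ with $t^{-1}ct=f(c)$ for all $c\in A$.

For example, take $K=\mathbb Q(x)$ and $f:\mathbb Q(x)\to\mathbb Q(x^2)$, $x\mapsto x^2$. Here one can build $L$ by hand. Let $K'=\bigcup_n\mathbb Q(x^{1/2^n})$ with its automorphism $\varphi:x^{r}\mapsto x^{2r}$, and take skew Laurent series over $K'$ in $t$ with $te=\varphi^{-1}(e)t$. Then $t^{-1}et=\varphi(e)$, so $t^{-1}xt=x^2$.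

*Keeping $F$ central.* In (C1), $F$ is central in $P$. In (C2), suppose $K$ is an $F$-field, $F\subseteq A\cap B$ and $f|_F=\mathrm{id}$; then $t$ and $K$ both centralize $F$. In either case replace the large division ring by the division subring generated by $P$ (respectively by $K$ and $t$). The centralizer of $F$ is a division ring containing these generators, so the subring is an $F$-field. From now on, (C1) and (C2) are applied in this form.

## Construction of a division ring with (T) and center $F$

*Proof of Theorem 2, (ii)⇒(i), with the counts of summands.* Choose $n$ such that $x^n-1$ does not split over $F$. We may take $n$ prime to $\operatorname{char}F$, since $x^{p^em}-1=(x^m-1)^{p^e}$ in characteristic $p$. Then $x^n-1$ is separable, and its splitting field $E$ is a finite Galois extension of $F$. Pick $\zeta\in E\setminus F$ with $\zeta^n=1$, and $\sigma\in\mathrm{Gal}(E/F)$ with $\sigma(\zeta)\ne\zeta$.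

**Step 0: one transcendental element that is a sum of two torsion units.** Let $K_0=E((x;\sigma))$ be the division ring of skew Laurent series with $xe=\sigma(e)x$ for $e\in E$, and $\nu$ its $x$-adic valuation, which is trivial on $E$. Since $\sigma$ fixes $F$, $K_0$ is an $F$-field; it is noncommutative since $x\zeta=\sigma(\zeta)x\neq\zeta x$. Put $v=(1+x)^{-1}\zeta(1+x)$ and
$$w_0=v+(-\zeta)=(1+x)^{-1}\bigl(\zeta(1+x)-(1+x)\zeta\bigr)=(1+x)^{-1}(\zeta-\sigma(\zeta))x. \tag{1}$$
Here $v^n=1$ and $(-\zeta)^{2n}=1$, so $v$ and $-\zeta$ are torsion units. By (1), $\nu(w_0)=1$. If $w_0$ were algebraic over $F$, its minimal polynomial would have constant term $c_0\ne0$ (otherwise cancel $w_0$). Then $c_0$ is minus a sum of terms $c_jw_0^j$ with $j\ge1$, all of value $\ge1$ or zero, while $\nu(c_0)=0$. This is a contradiction, so $w_0$ is transcendental over $F$.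

For example, with $F=\mathbb Q$, $E=\mathbb Q(i)$, $\zeta=i$ and $xi=-ix$, one has $g(x)\,i=i\,g(-x)$ for series $g$ with rational coefficients, so (1) gives $w_0=(1+x)^{-1}\,2i\,x=2i\,x(1-x)^{-1}$ and $v=i(1+x)(1-x)^{-1}$. Directly, $v^2=i\cdot i\,(1-x)(1+x)^{-1}(1+x)(1-x)^{-1}=-1$.

**Step 1: treat a transcendental element.** *Let $K\supseteq K_0$ be an $F$-field and $a\in K$ transcendental over $F$. Then $a$ is a sum of two torsion units in some $F$-field $L\supseteq K$.* The subfields $F(w_0)$ and $F(a)$ of $K$ are both rational function fields in one variable over $F$, so $w_0\mapsto a$ defines an isomorphism $F(w_0)\to F(a)$ that is the identity on $F$. By (C2) there are an $F$-field $L\supseteq K$ and $t\in L^\times$ with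
$$a=t^{-1}w_0t=t^{-1}vt+t^{-1}(-\zeta)t .$$

**Step 2: treat an element outside $F$, algebraic or not.** *Let $K\supseteq K_0$ be an $F$-field and $a\in K\setminus F$. Then in some $F$-field $L\supseteq K$ the element $a$ is not central and is a sum of three torsion units.* Let $E'$ be a copy of $E$, with $\zeta'$ corresponding to $\zeta$, and let $L_1$ be an $F$-field containing $P=K*_FE'$. Since $a\notin F$ and $\zeta'\notin F$, we can choose $F$-bases of $K$ and $E'$ that contain $1,a$ and $1,\zeta'$ respectively. By *basis words* we mean the words of the normal form; the length of $b_1\cdots b_m$ is $m$, and $1$ has length $0$.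

First, $a\zeta'$ and $\zeta'a$ are distinct basis words, so $a\zeta'\neq\zeta'a$ and $a$ is not central in $L_1$.

Second, $a-\zeta'$ is transcendental over $F$. Note that a product of $k$ elements of $K\cup E'$ lies in the span of the basis words of length $\le k$. To see this, multiply together neighbors from the same factor. If the product now alternates, expand each factor in the chosen basis; every term is a basis word of the same length or contains a factor $1$, and in the latter case it is a product of fewer elements and we argue by induction on $k$. Now expand $(a-\zeta')^m$ for $m\ge1$. The two alternating words of length $m$ in the letters $a,\zeta'$ are distinct basis words and occur with coefficient $\pm1$. Every other word contains $aa$ or $\zeta'\zeta'$, so it is a product of at most $m-1$ elements of $K\cup E'$ and lies in the span of basis words of length $\le m-1$. The powers $(a-\zeta')^j$ with $j<m$ lie in that span too. So if $c_m\neq0$, the sum $\sum_{j\le m}c_j(a-\zeta')^j$ has coefficient $\pm c_m\ne0$ at an alternating word of length $m$, and it is not zero.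

Apply Step 1 to $a-\zeta'\in L_1$. In some $F$-field $L\supseteq L_1$ the element $a=\zeta'+(a-\zeta')$ is a sum of three torsion units, and $a$ still fails to commute with $\zeta'$.

**Step 3: treat an element of $F$.** *Let $K\supseteq K_0$ be an $F$-field and $a\in F$. Then $a$ is a sum of four torsion units in some $F$-field $L\supseteq K$.* Step 2 is of no use here: for $a\in F$ the element $a-\zeta'$ is algebraic. Instead, let $K(s)$ be the division ring of rational functions over $K$ in a central indeterminate $s$ (the division subring of the Laurent series ring $K((s))$ generated by $K$ and $s$). It is an $F$-field. Both $s$ and $a-s$ are transcendental over $F$. Apply Step 1 to $s$, and then, in the larger $F$-field obtained, to $a-s$. Then $a=s+(a-s)$ is a sum of four torsion units.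

**Step 4: treat all elements, again and again.** First let $K\supseteq K_0$ be any $F$-field, and well-order its elements as $(a_\beta)_{\beta<\lambda}$. Build an increasing chain of $F$-fields $K^{(\beta)}$, $\beta\le\lambda$. Put $K^{(0)}=K$, and take unions at limit ordinals; a union of a chain of $F$-fields is an $F$-field. Given $K^{(\beta)}$, obtain $K^{(\beta+1)}$ by applying Step 3 if $a_\beta\in F$. If $a_\beta\notin F$, apply Step 2, and then Step 1 as well if $a_\beta$ is transcendental over $F$. Put $K^+=K^{(\lambda)}$. Equations, torsion units, transcendence over $F$ and failure to commute all persist in larger division rings. Hence in $K^+$ every $a\in K\setminus F$ is noncentral and a sum of three torsion units, every $a\in K$ transcendental over $F$ is a sum of two, and every $a\in F$ is a sum of four.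

The new elements of $K^+$ have not been treated, so we iterate: $K_{m+1}=K_m^+$ for $m\ge0$, starting from the $K_0$ of Step 0, and $D=\bigcup_mK_m$. This is an $F$-field, noncommutative because it contains $K_0$. Every $a\in D$ lies in some $K_m$, so it has the required representation in $K_{m+1}\subseteq D$. If $a\in D\setminus F$, it lies in some $K_m\setminus F$ and is noncentral in $K_{m+1}$, so the center of $D$ is exactly $F$. $\blacksquare$

## Two summands in characteristic $p$

*Proof of Theorem 3(a).* Take $F=\mathbb F_p$ and $D,E$ as in the construction above. Elements transcendental over $\mathbb F_p$ are sums of two torsion units. Let $a\in D$ be algebraic over $\mathbb F_p$; then $\mathbb F_p(a)$ is a finite field, and all its nonzero elements are torsion units.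

- If $a=0$, write $0=1+(-1)$.
- If $a\ne0$ and $|\mathbb F_p(a)|\ge3$, choose $c\in\mathbb F_p(a)\setminus\{0,a\}$ and write $a=c+(a-c)$.
- The remaining case is $p=2$, $a=1$. The field $E\supsetneq\mathbb F_2$ is finite; choose $c\in E\setminus\mathbb F_2$ and write $1=c+(1-c)$, where both terms are nonzero elements of $E$. $\blacksquare$

One summand cannot suffice, even for the nonzero elements alone, by the consequence of Kaplansky's theorem.

## Rational numbers as sums of three torsion units

We turn to Theorem 3(b). The lower bound is the two-summand argument met earlier. Suppose in characteristic $0$ that $\frac13=u$ or $\frac13=u+v$ with torsion units $u,v$. In the second case $v=\frac13-u$ commutes with $u$. In the commutative field $\mathbb Q(u)$ the number $\frac13$ is then a sum of roots of unity, hence an algebraic integer, which is false. So in no division ring of characteristic $0$ is every element a sum of at most two torsion units.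

For the existence part only the rational numbers are in question, since Step 2 already gives three summands outside $F$. The next proposition is what is needed.

**Proposition 4.** For each $q\in\mathbb Q$ there is a division ring $L_q$ of characteristic $0$ in which $q$ is a sum of three torsion units.

*Proof that Proposition 4 implies the existence part of Theorem 3(b).* Take $F=\mathbb Q$ and repeat Step 4, but for $a\in\mathbb Q$ replace Step 3 by passing from the current $\mathbb Q$-field $K$ to a $\mathbb Q$-field containing $K*_{\mathbb Q}L_a$, which exists by (C1). There $a$ is a sum of three torsion units. Everything else is unchanged: the result is noncommutative with center $\mathbb Q$, and every element is a sum of three torsion units. $\blacksquare$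

What could the three torsion units look like? The simplest choice would be three elements of square $-1$, but this fails already for $q=1$.

**Lemma 5.** In a division ring of characteristic $0$, the element $1$ is not a sum of at most three elements of square $-1$.

*Proof.* If $1=u$, then $1=u^2=-1$, a contradiction. If $1=u+v$, then $u,v$ commute and lie in a field, so $u^2=v^2$ gives $v=\pm u$ and $1\in\{2u,0\}$. Squaring, $1\in\{-4,0\}$, impossible. Let $1=u+v+w$. Then $(v+w)^2=-2+vw+wv$ commutes with $v$, because $v(vw+wv)=-w+vwv=(vw+wv)v$, and likewise with $w$. But $(v+w)^2=(1-u)^2=1-2u-1=-2u$. So $u$ commutes with $v$ and $w$, and then $w=1-u-v$ commutes with $v$. In a commutative field $v,w\in\{\pm u\}$, so $1\in\{\pm u,3u\}$ and, squaring, $1\in\{-1,-9\}$, a contradiction. $\square$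

We try three elements satisfying *cubic* equations instead. The plan is to write down the universal algebra generated by $u_1,u_2,u_3$ with $u_1+u_2+u_3=q$ and $f_i(u_i)=0$, and to show that it embeds in a division ring. The $f_i$ must be cubics dividing some $x^M-1$. The decisive point is that *in a finite field every nonzero element is a root of unity*. If $\theta\neq 0$ lies in a finite field of characteristic $p$, then so does $\bar q+\theta$, and both (if nonzero) lift to roots of unity in characteristic $0$. We choose the $f_i$ so that modulo $p$ the shift by $q$ can be undone and $q$ disappears. The algebra modulo $p$ is then a fixed symmetric one that can be analyzed completely, and its lack of zero divisors lifts to characteristic $0$.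

The lifting needs care. Over $\mathbb Z_p$ the ring $\mathbb Z_p[x]/(px(x-1))$ becomes the domain $\mathbb F_p[x]$ modulo $p$, but over $\mathbb Q_p$ it becomes $\mathbb Q_p[x]/(x(x-1))$, which has zero divisors. The defect is that $\mathbb Z_p[x]/(px(x-1))$ is not a free $\mathbb Z_p$-module. So the first task is to show that the universal algebra is free over its base ring.

## A normal form for three cubic relations

In the rest of the proof of Proposition 4, the letters $a,b$ denote generators of algebras.

Let $R$ be a commutative ring with $3\in R^\times$ and $\omega\in R$ with $\omega^2+\omega+1=0$; then $\omega^3=1$. Let $f_1,f_2,f_3\in R[x]$ be monic cubics, $q\in R$, and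
$$A_R(f_1,f_2,f_3;q)=R\langle u_1,u_2,u_3\rangle/\bigl(u_1+u_2+u_3-q,\ f_1(u_1),f_2(u_2),f_3(u_3)\bigr).$$

**Fourier coordinates.** Their purpose is to eliminate the linear relation symmetrically. Put $r=q/3$ and
$$u_{j+1}=r+\ell_{j+1},\qquad \ell_{j+1}=\omega^ja+\omega^{2j}b\qquad(j=0,1,2).$$
The Fourier matrix $(\omega^{jm})_{j,m}$ has inverse $\frac13(\omega^{-jm})_{m,j}$ over $R$. So the elements $\frac13\sum_j\omega^{-jm}u_{j+1}$, $m=0,1,2$, are free generators of $R\langle u_1,u_2,u_3\rangle$. The linear relation sets the one with $m=0$ equal to $r$, and $a,b$ are the other two. Thus $R\langle u_1,u_2,u_3\rangle/(\sum u_i-q)=R\langle a,b\rangle$. Let $\Phi_i=f_i(u_i)\in R\langle a,b\rangle$. With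
$$[a^2b]=a^2b+aba+ba^2,\qquad [ab^2]=ab^2+bab+b^2a,$$
the cubic part of $\Phi_{j+1}$ is
$$\ell_{j+1}^3=(a^3+b^3)+\omega^j[a^2b]+\omega^{2j}[ab^2].$$
Put $G_m=\frac13\sum_j\omega^{-jm}\Phi_{j+1}$, so that $\Phi_{j+1}=G_0+\omega^jG_1+\omega^{2j}G_2$. Then $A_R=R\langle a,b\rangle/(G_0,G_1,G_2)$, and the cubic parts of $G_0,G_1,G_2$ are $a^3+b^3$, $[a^2b]$, $[ab^2]$.

**The diamond lemma** (Bergman, Adv. Math. 29 (1978) 178–218)**.** Order words degree-lexicographically: shorter words are smaller, and words of equal length are compared from the left, with $b>a$. Suppose finitely many elements of $R\langle a,b\rangle$ have leading coefficient $1$ and distinct leading words, none of which is a subword of another. For a word $W$ let $I_{<W}$ be the $R$-span of all $yGy'$, with $G$ one of the given elements and $y,y'$ words, whose leading word is $<W$. An *overlap* is a word $ABC$ with $A,B,C$ nonempty, where $AB$ and $BC$ are the leading words of given elements $G$ and $G'$. It is *resolvable* if $AG'-GC\in I_{<ABC}$. If all overlaps are resolvable, the words containing no leading word form an $R$-basis of the quotient of $R\langle a,b\rangle$ by the ideal generated by the given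 elements.

For example, $ba-ab-1$ has leading word $ba$ and no overlaps, so the Weyl algebra has basis $a^ib^j$.

**Lemma 6.** $A_R$ is a free $R$-module with basis the words $a^i(ba)^jb^e$, $i,j\ge0$, $0\le e\le2$.

*Proof.* The leading words of $G_0,G_1,G_2$ are $bbb$, $baa$, $bba$, each with coefficient $1$; none is a subword of another.

**Step 1: identities among the relations.** Each $u_i$ commutes with $f_i(u_i)$, and $r$ is central, so $[\ell_i,\Phi_i]=0$ in the free algebra, that is,
$$[\omega^ja+\omega^{2j}b,\;G_0+\omega^jG_1+\omega^{2j}G_2]=0\qquad(j=0,1,2).$$
Collect the terms by the power of $\omega^j$, exponents taken modulo $3$, and invert the Fourier matrix: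
$$[a,G_2]+[b,G_1]=0,\qquad [a,G_0]+[b,G_2]=0,\qquad [b,G_0]+[a,G_1]=0 .$$
Rearranged, these say
$$\begin{aligned}bG_0-G_0b&=G_1a-aG_1,\\ bG_2-G_0a&=G_2b-aG_0,\\ bG_1-G_2a&=G_1b-aG_2.\end{aligned}\tag{2}$$

**Step 2: list the overlaps.** Leading words begin with $b$, so a suffix $a$ or $aa$ starts no leading word. The word $bbb$ overlaps itself in $bbbb$ and $bbbbb$. It overlaps $bba$ in $bbba$ and $bbbba$. It overlaps $baa$ in $bbbaa$. The word $bba$, through its suffix $ba$, overlaps $baa$ in $bbaa$. The word $baa$ starts no overlap. These are all: $bbbb,\ bbba,\ bbaa$ and $bbbbb,\ bbbba,\ bbbaa$.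

**Step 3: resolve those of degree 4.** For $bbbb$, $bbba$, $bbaa$ the elements $AG'-GC$ are exactly the three left sides of (2). The terms on the right sides have leading words $baaa,abaa<bbbb$; $\ bbab,abbb<bbba$; $\ baab,abba<bbaa$. So these overlaps are resolvable.

**Step 4: resolve those of degree 5.** We have
$$\begin{aligned}bbG_0-G_0bb&=b(bG_0-G_0b)+(bG_0-G_0b)b,\\ bbG_2-G_0ba&=b(bG_2-G_0a)+(bG_0-G_0b)a,\\ bbG_1-G_0aa&=b(bG_1-G_2a)+(bG_2-G_0a)a.\end{aligned}$$
By Step 3, the first right side lies in $b\,I_{<bbbb}+I_{<bbbb}\,b\subseteq I_{<bbbbb}$, the second in $b\,I_{<bbba}+I_{<bbbb}\,a\subseteq I_{<bbbba}$, and the third in $b\,I_{<bbaa}+I_{<bbba}\,a\subseteq I_{<bbbaa}$.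

**Step 5: list the basis words.** By the diamond lemma, $A_R$ is free on the words avoiding $bbb$, $baa$, $bba$. In such a word $bb$ can occur only at the end, and after $ba$ comes the end or another $b$. So after an initial block $a^i$ the word runs through blocks $ba$ and ends with $b^e$, $e\le2$. Conversely, every $a^i(ba)^jb^e$ with $e\leq 2$ avoids the three words. $\square$

Two consequences are used later. First, the presentation shows that the formation of $A_R$ commutes with base change $R\to R'$. Second, if $R$ is a field, the span in $A_R$ of all words of length $\le n$ in $a,b$ has dimension at most $3(n+1)^2$. Indeed, replacing a leading word by smaller words never increases length, so this span is spanned by the basis words $a^i(ba)^jb^e$ of length $\le n$, and these have $i,j\le n$ and $e\le2$.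

## The special fiber and a symbol algebra of degree 3

Let $\kappa$ be a finite field with $|\kappa|\equiv1\pmod3$, $\omega\in\kappa$ a primitive cube root of $1$, and $\alpha\in\kappa$ not a cube. Take all three cubics equal to $x^3-\alpha$ and $q=0$. Then $\Phi_{j+1}=\ell_{j+1}^3-\alpha$, and
$$A_0=A_\kappa(x^3-\alpha,x^3-\alpha,x^3-\alpha;0)=\kappa\langle a,b\rangle/\bigl(a^3+b^3-\alpha,\ [a^2b],\ [ab^2]\bigr).$$
The element $\alpha$ must not be a cube: if $\alpha=c^3$, then $0=u^3-\alpha=(u-c)(u^2+cu+c^2)$ for $u=u_1$, and both factors are nonzero, since by Lemma 6 the elements $1,a,b,a^2,ab,ba,b^2$ are independent.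

*How to guess a model.* Suppose $A_0$ sits inside a division ring, with $a\neq0$. Left and right multiplication by $a$ are commuting operators $\mathsf L,\mathsf R$, and $[a^2b]=0$ reads $(\mathsf L^2+\mathsf L\mathsf R+\mathsf R^2)b=(\mathsf L-\omega\mathsf R)(\mathsf L-\omega^2\mathsf R)b=0$. Hence $X=ab-\omega^2ba$ satisfies $aX=\omega Xa$. Put $y=(\omega-\omega^2)^{-1}Xa^{-1}$ and $y'=b-y$. Then $ay=\omega ya$. Also $ab-\omega^2ba=(\omega-\omega^2)ya=ay-\omega^2ya$, so $ay'=\omega^2y'a$. Thus $b=y+y'$ is a sum of two elements that commute with $a$ up to a scalar. Now $[ab^2]=0$ becomes $(2+\omega^2)yy'a+(2+\omega)y'ya=0$. As $2+\omega^2=1-\omega$ and $2+\omega=1-\omega^2=-\omega^2(1-\omega)$, this says $yy'=\omega^2y'y$, i.e. $y'y=\omega yy'$. If $y\ne0$, put $z=yy'a^{-1}$. Since $a(yy')=(yy')a$, $z$ commutes with $a$. Since $y(yy')=\omega^{-1}(yy')y$ and $ya^{-1}=\omega a^{-1}y$, $z$ commutes with $y$. So $y'=zy^{-1}a$. The elements $s=a^3$ and $t=y^3$ are central as well, one finds $b^3=t+z^3s/t$, and $a^3+b^3=\alpha$ forces $s=t(\alpha-t)/(t+z^3)$. We now take these formulas as a definition and prove that they work.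

**Lemma 7.** $A_0$ is a domain.

*Proof.* Let $S=\kappa(t,z)$, rational functions in two variables, and $s=\dfrac{t(\alpha-t)}{t+z^3}\in S$. Let $\Delta$ be the symbol algebra over $S$ generated by $a,y$ with
$$a^3=s,\qquad y^3=t,\qquad ay=\omega ya .$$
(Symbol algebras of degree $2$ are the quaternion algebras, $i^2=\lambda$, $j^2=\mu$, $ij=-ji$.) Here $S(y)=\kappa(y,z)$ is a cubic extension of $S$ with the automorphism $\sigma:y\mapsto\omega y$ over $S$, and $\Delta$ is the cyclic algebra with left $S(y)$-basis $1,a,a^2$ and $ac=\sigma(c)a$ for $c\in S(y)$. The $y^ja^m$, $0\le j,m\le2$, form an $S$-basis of $\Delta$.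

**Step 1: $\Delta$ is a division ring.** We put a valuation-like function on $\Delta$. The polynomial $y^3-\alpha$ is irreducible over $\kappa(z)$: a root in $\kappa(z)$ would be algebraic over $\kappa$, hence in $\kappa$, but $\alpha$ is not a cube. Let $\nu$ be the $(y^3-\alpha)$-adic valuation of $S(y)=\kappa(z)(y)$. It is invariant under $\sigma$, because $\sigma$ fixes $\kappa(z)$ and $y^3-\alpha$. In $\kappa(z)[y]/(y^3-\alpha)$ the residues of $t=y^3$ and $t+z^3$ are $\alpha\ne0$ and $\alpha+z^3\neq0$, while $\nu(\alpha-t)=1$. Hence $\nu(s)=1$. For $\xi=\sum_{i=0}^2c_ia^i$ with $c_i\in S(y)$, put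
$$w(\xi)=\min_i\bigl(\nu(c_i)+\tfrac i3\bigr).$$
The finite values among $\nu(c_i)+\frac i3$ are distinct modulo $\mathbb Z$, so for $\xi\ne0$ the minimum is attained at exactly one $i$. For monomials, $ca^i\cdot da^j=c\,\sigma^i(d)\,a^{i+j}$, where $a^{i+j}=s\,a^{i+j-3}$ if $i+j\ge3$. Since $\nu$ is $\sigma$-invariant and $\nu(s)=1$, $w$ is additive on products of monomials. Now let $\xi,\eta\ne0$. The product of their unique monomials of least value has value $w(\xi)+w(\eta)$, and all other products of monomials have larger value. So $\xi\eta\ne0$. Thus $\Delta$ is a domain, finite-dimensional over $S$, hence a division ring.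

**Step 2: a homomorphism $A_0\to\Delta$.** Put $y'=zy^{-1}a\in\Delta$ and send $a\mapsto a$, $b\mapsto y+y'$. From $ay=\omega ya$ we get $ay^{-1}=\omega^{-1}y^{-1}a$, so
$$ay=\omega ya,\qquad ay'=\omega^2y'a,\qquad yy'=za,\qquad y'y=zy^{-1}ay=\omega za=\omega yy'. \tag{3}$$
We check the three relations.

- $[a^2b]\mapsto(\omega^2+\omega+1)ya^2+(\omega^4+\omega^2+1)y'a^2=0$.
- Put $b_1=y$, $\omega_1=\omega$, $b_2=y'$, $\omega_2=\omega^2$. Then $ab_ib_j+b_iab_j+b_ib_ja=(\omega_i\omega_j+\omega_j+1)\,b_ib_ja$. For $i=j$ this is $0$. The two mixed terms add up to $(2+\omega^2)yy'a+(2+\omega)y'ya=(2+\omega^2+2\omega+\omega^2)yy'a=(2+2\omega+2\omega^2)yy'a=0$. So $[ab^2]\mapsto0$.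
- By $y'y=\omega yy'$, the terms of $(y+y')^3$ with two factors $y$ add up to $(1+\omega+\omega^2)y^2y'=0$, and those with two factors $y'$ to $(1+\omega+\omega^2)yy'^2=0$. So $(y+y')^3=y^3+y'^3$. Further, $(y^{-1}a)^3=\omega^{-1}\omega^{-2}y^{-3}a^3=s/t$, so $y'^3=z^3s/t$. Hence $a^3+b^3\mapsto s+t+\dfrac{z^3s}{t}=\dfrac{s(t+z^3)}t+t=(\alpha-t)+t=\alpha$.

**Step 3: a spanning set of $A_0$.** It remains to prove injectivity, and for this we need few enough elements spanning $A_0$. Let $X=ab-\omega^2ba\in A_0$. Using $-\omega-\omega^2=1$ and $\omega^3=1$, we find in $A_0$
$$ba=\omega ab-\omega X,\qquad aX-\omega Xa=[a^2b]=0,\qquad Xb-\omega bX=[ab^2]=0. \tag{4}$$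
Let $V$ be the span of all $a^iX^jb^e$, $i,j,e\ge0$. It is stable under left multiplication by $a$. For left multiplication by $b$, first note that $ba^i\in\kappa a^ib+\kappa a^{i-1}X$ for $i\ge1$: the case $i=1$ is in (4), and multiplying on the right by $a$ and using $ba=\omega ab-\omega X$ and $Xa=\omega^{-1}aX$ gives the induction. Moreover $bX^j=\omega^{-j}X^jb$. So $b\,a^iX^jb^e$ is a combination of $a^iX^jb^{e+1}$ and, if $i\ge1$, $a^{i-1}X^{j+1}b^e$. As $V$ contains $1$, we get $V=A_0$. Finally $b^3=\alpha-a^3$, and $a^3X=\omega^3Xa^3=Xa^3$. Hence for $e\ge3$, $a^iX^jb^e=\alpha\,a^iX^jb^{e-3}-a^{i+3}X^jb^{e-3}$, and the elements $a^iX^jb^e$ with $0\le e\le2$ already span $A_0$.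

**Step 4: their images are independent over $\kappa$.** By (3), the image of $X$ is $(\omega-\omega^2)ya+(\omega^2-\omega^2)y'a=(\omega-\omega^2)ya$. So the image of $a^iX^j$ is a nonzero scalar times $y^ja^m$ with $m=i+j$, and $(i,j)\mapsto(m,j)$ is injective.

Let $S_1=\kappa(s,t)$. Since $z^3=t(\alpha-t)/s-t$, we have $S_1=\kappa(t,z^3)$. So $s,t$ are algebraically independent over $\kappa$, and $1,z,z^2$ is a basis of $S$ over $S_1$. Let $M$ be the $S_1$-subalgebra of $\Delta$ generated by $a,y$; it has $S_1$-basis $y^ja^m$, $0\le j,m\le2$. It is a division ring, being a finite-dimensional subalgebra of $\Delta$, and $\Delta=M\oplus Mz\oplus Mz^2$. All monomials $y^ja^m$, $j,m\ge0$, are $\kappa$-independent in $M$: reducing exponents modulo $3$ produces factors $t^hs^l$, which are independent over $\kappa$, times members of the $S_1$-basis.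

By (3), the images of $b$ and $b^2$, written again $b$ and $b^2$, are
$$b=y+(y^{-1}a)\,z,\qquad b^2=y^2+(1+\omega)a\,z+\omega^{-1}y^{-2}a^2\,z^2 .$$
If $g_0+g_1b+g_2b^2=0$ with $g_e\in M$, the coefficient of $z^2$ gives $g_2=0$, then the coefficient of $z$ gives $g_1=0$, and then $g_0=0$. A $\kappa$-linear relation among the images of the $a^iX^jb^e$, $e\le2$, has this form with $g_e=\sum_{j,m}c_{jme}y^ja^m$. So all $g_e$ vanish, and by independence of the monomials all coefficients vanish.

A spanning set of $A_0$ is thus mapped to a family independent over $\kappa$. Hence $A_0\to\Delta$ is injective, and $A_0$ is a domain. $\square$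

## Teichmüller lifts and the Ore condition

*Proof of Proposition 4.* We use two standard facts on $p$-adic fields. A finite extension $k$ of $\mathbb Q_p$ has exactly one unramified extension of each degree in a fixed algebraic closure; it is Galois, with the same Galois group as the extension of residue fields. And each nonzero element $c$ of the residue field $C$ of such an extension has a unique lift to a root of unity of order dividing $|C|-1$, its Teichmüller lift. For example, $2^3=8\equiv1$ modulo $7$, so the class of $2$ lifts to a primitive cube root of unity in $\mathbb Z_7$.

**Step 1: choose the cubics.** Let $q\in\mathbb Q$. Choose a prime $p\ne3$ not dividing the denominator of $q$. Let $k$ be the unramified quadratic extension of $\mathbb Q_p$, $R$ its valuation ring, and $\kappa=\mathbb F_{p^2}$ its residue field; then $|\kappa|=p^2\equiv1\pmod3$. We have $q\in R$ and $3\in R^\times$, and the root $\omega\in\kappa$ of $x^2+x+1$ lifts to $R$ by Hensel's lemma. Let $\alpha\in\kappa$ be a non-cube. Let $k'/k$ be the unramified cubic extension, with valuation ring $\mathcal O'$ and residue field $C=\mathbb F_{p^6}=\kappa(\theta)$, $\theta^3=\alpha$. The elements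
$$\bar q+\theta,\quad\theta,\quad\theta$$
of $C$ are nonzero, because $\theta\notin\kappa$. Let $\zeta_1,\zeta_2,\zeta_3\in\mathcal O'$ be their Teichmüller lifts; they are $M$-th roots of unity with $M=p^6-1$. Put
$$f_i=\prod_{\tau\in\mathrm{Gal}(k'/k)}(x-\tau\zeta_i)\in R[x].$$
Because $\mathrm{Gal}(k'/k)\cong\mathrm{Gal}(C/\kappa)$, and the conjugates of $\theta$ are the three cube roots of $\alpha$, the reductions are $\bar f_1=(x-\bar q)^3-\alpha$ and $\bar f_2=\bar f_3=x^3-\alpha$. The three roots $\tau\zeta_i$ of $f_i$ have distinct reductions, so they are distinct $M$-th roots of unity, and $f_i$ divides $x^M-1$ in $k'[x]$. As $f_i$ is monic with coefficients in $R$, division with remainder shows that it divides $x^M-1$ in $R[x]$.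

**Step 2: the algebra in characteristic $0$ is a domain.** Let $A_R=A_R(f_1,f_2,f_3;q)$. Then $A_R/pA_R=A_\kappa(\bar f_1,\bar f_2,\bar f_3;\bar q)$. Replacing $u_1$ by $u_1-\bar q$ turns the relations into $u_1+u_2+u_3=0$, $u_i^3=\alpha$. So $A_R/pA_R\cong A_0$, a domain by Lemma 7. By Lemma 6, $A_R$ is free over the discrete valuation ring $R$, whose uniformizer is $p$. So a nonzero element of $A_R$ is $p^h$ times an element outside $pA_R$. The product of two elements outside $pA_R$ is outside $pA_R$, and $p$ is not a zero divisor. Hence $A_R$ is a domain, and so is $A=A_R[1/p]=A_k(f_1,f_2,f_3;q)$.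

**Step 3: $A$ is right Ore.** A domain in which $xA\cap yA\ne0$ for all nonzero $x,y$ has a division ring of right fractions. (A free algebra on $x,y$ violates the condition, as $xA\cap yA=0$ there; we show that this is the only way to fail, and that $A$ is too small for it.) Suppose $x,y\in A$ are nonzero and $xA\cap yA=0$.

We claim that $x,y$ generate a free $k$-algebra. If not, take a nonzero noncommutative polynomial of minimal degree that vanishes on $x,y$, and write it as $c+xg+yh$ with $c\in k$ and polynomials $g,h$. These are not both zero, since a nonzero constant does not vanish. We use the same letters for the values of $g,h$ at $x,y$.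

- If $c=0$, then $xg=-yh\in xA\cap yA=0$. As $A$ is a domain, $g$ and $h$ both vanish on $x,y$, and one of them is a nonzero polynomial of smaller degree, contradicting minimality.
- If $c\ne0$, multiply by $x$ on the right: $x(c+gx)=-yhx\in xA\cap yA=0$, so $gx=-c$. Thus $x$ has a left inverse $x^*$; from $(xx^*-1)x=0$ we get $xx^*=1$, so $x$ is invertible. Then $xA\cap yA=yA\neq0$, a contradiction.

So the $2^n$ words of length $n$ in $x,y$ are linearly independent over $k$. But if $x,y$ are in the span of the words of length $\le d$ in $a,b$, they all lie in the span of the words of length $\le dn$. The dimension bound after Lemma 6 gives $2^n\le3(dn+1)^2$ for all $n$, which is false for large $n$.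

**Step 4: conclude.** Let $L_q$ be the division ring of right fractions of $A$. It contains $k$, so it has characteristic $0$. In $L_q$ we have $u_1+u_2+u_3=q$, and $f_i(u_i)=0$ gives $u_i^M=1$. So $q$ is a sum of three torsion units. This proves Proposition 4, and with it Theorem 3(b). $\blacksquare$

About $k$ the proof uses only that it is unramified over $\mathbb Q_p$ with residue field of size $\equiv1\pmod3$. For $q=\frac13$ one may therefore take $p=7$, $k=\mathbb Q_7$, $\alpha=2$ (the nonzero cubes in $\mathbb F_7$ are $\pm1$) and $M=7^3-1=342$: in some division ring of characteristic $0$, $\frac13$ is a sum of three elements $u_i$ with $u_i^{342}=1$.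

## Four square roots of $-1$

Lemma 5 also gives a sharp count for a variant of Theorem 2 with very special torsion units.

**Proposition 8.** There is a noncommutative division ring with center $\mathbb Q$ in which every element is a sum of at most four elements of square $-1$. Here four is optimal: in characteristic $0$, $1$ is not a sum of at most three such elements.

*Proof.* In the construction proving Theorem 2 take $F=\mathbb Q$, $n=4$, $E=\mathbb Q(i)$, $\zeta=i$, and $\sigma$ complex conjugation. Every torsion unit used there is a conjugate of $\zeta$ or $-\zeta$, or one of the elements $\zeta'$, so it has square $-1$. The construction represents the elements outside $\mathbb Q$ with three summands and those of $\mathbb Q$ with four. Optimality is Lemma 5. $\blacksquare$
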